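\title{Rainbows with low iterated jumps}

\begin{abstract}
A coloring of pairs of natural numbers is $2$-bounded if it uses each color at most twice, and a rainbow is a set on whose pairs the coloring is injective. We prove that for every $n$, every set $P$ of PA degree relative to $\emptyset^{(n+1)}$ and every $\emptyset^{(n)}$-recursive $2$-bounded coloring there is an infinite rainbow $R$ with $R^{(n+1)}\le_T P$. Consequently every such coloring has an infinite $\operatorname{low}_{n+2}$ rainbow. One set $R$ can be chosen to serve, up to finitely many elements, for all bounded $\emptyset^{(n)}$-recursive colorings, and $\operatorname{low}_{n+2}$ cannot be improved to $\operatorname{low}_{n+1}$. The proof is a forcing construction whose conditions carry a graph of bounded degree on the set of pairs, guided by a tower of ultrafilters on Scott sets, one for each jump.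
\end{abstract}

\section{Introduction}\label{sec:intro}

For a set $X$ and $k\le\omega$ let $[X]^k$ be the collection of $k$-element subsets of $X$. A coloring $f:[\omega]^2\to\omega$ is \emph{$b$-bounded} ($b\ge1$) if $|f^{-1}(c)|\le b$ for every color $c$, and $R\subseteq\omega$ is an \emph{$f$-rainbow} if $f$ is injective on $[R]^2$. We write $f(x,z)$ for $f(\{x,z\})$. A uniform bound is what makes large rainbows possible: the coloring $f(x,z)=\max\{x,z\}$ uses every color finitely often and has no rainbow with three elements.

Every $2$-bounded coloring has an infinite rainbow, but a greedy construction can get stuck. If $f(0,z)=f(1,z)$ for all $z\ge2$, then $\{0,1\}$ is a rainbow contained in no larger one. So one keeps, next to a finite rainbow $F$, an infinite reservoir $X$ of numbers $z>\max F$ such that $F\cup\{z\}$ is a rainbow. To add a point, take $|F|+1$ candidates $x_0,\dots,x_{|F|}\in X$. For all large $z\in X$ the pairs containing $z$ avoid the finitely many colors of pairs inside $F\cup\{x_0,\dots,x_{|F|}\}$. For such $z$, the set $F\cup\{x_i,z\}$ can fail to be a rainbow only if $f(x_i,z)=f(y,z)$ for some $y\in F$, and each $y$ spoils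 at most one $i$. So each large $z\in X$ is compatible with some candidate, and some $x_i$ is compatible with infinitely many $z\in X$; these form the next reservoir. If $f$ is recursive in $Q$, the reservoirs are recursive in $Q$, and $Q''$ finds $x_i$. This gives an infinite rainbow recursive in $Q''$, and Theorem~\ref{thm:sharp} below shows that $Q'$ does not suffice.

A finer measure of the complexity of $R$ is the size of its jumps. A set $X$ is $\operatorname{low}_m$ if $X^{(m)}\le_T\emptyset^{(m)}$, that is, if its $m$-th jump is as small as possible. We write $P\gg Q$, and say that $P$ is of \emph{PA degree relative to $Q$}, if every infinite $Q$-recursive subtree of $2^{<\omega}$ has an infinite path recursive in $P$. The following question was posed in \cite{Wang}.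

\medskip
\noindent\textbf{Question.} Let $n\in\omega$.
\begin{itemize}
\item[(a)] Does every $\emptyset^{(n)}$-recursive $2$-bounded coloring of pairs have an infinite $\operatorname{low}_{n+2}$ rainbow?
\item[(b)] Given $P\gg\emptyset^{(n+1)}$, does every $\emptyset^{(n)}$-recursive $2$-bounded coloring of pairs have an infinite rainbow $R$ with $R^{(n+1)}\le_T P$?
\end{itemize}
\medskip

Both parts are known to have affirmative answers for $n=0$ and $n=1$. We show that both have affirmative answers for every $n$.

\begin{theorem}\label{thm:main}
Let $n\in\omega$, let $P\gg\emptyset^{(n+1)}$, and let $f:[\omega]^2\to\omega$ be $\emptyset^{(n)}$-recursive and $2$-bounded. Then there is an infinite $f$-rainbow $R$ with $R^{(n+1)}\le_T P$. Consequently every such $f$ has an infinite $\operatorname{low}_{n+2}$ rainbow.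
\end{theorem}

Two supplements place this result. We write $R\subseteq^*A$ if $R\setminus A$ is finite, and $R\setminus m$ for $\{x\in R:x\ge m\}$.

\begin{theorem}\label{thm:universal}
Let $n\in\omega$. For every set $P$ the following are equivalent.
\begin{itemize}
\item[(i)] $P\gg\emptyset^{(n+1)}$.
\item[(ii)] There is one infinite $R$ with $R^{(n+1)}\le_TP$ such that for every $\emptyset^{(n)}$-recursive $A$, $R\subseteq^*A$ or $R\subseteq^*\omega\setminus A$; and for every $b$ and every $\emptyset^{(n)}$-recursive $b$-bounded coloring $g$, some $R\setminus m$ is a $g$-rainbow.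
\end{itemize}
In particular, some single $R$ with the universal properties in \textup{(ii)} is $\operatorname{low}_{n+2}$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $n\in\omega$. There is an $\emptyset^{(n)}$-recursive $2$-bounded coloring with no infinite $\emptyset^{(n+1)}$-recursive rainbow. So in Theorem~\ref{thm:main}, $\operatorname{low}_{n+2}$ cannot be improved to $\operatorname{low}_{n+1}$, and $P$ cannot be replaced by $\emptyset^{(n+1)}$.
\end{theorem}

The case $n=0$ does not yield the others by relativization. Relativized to $Q=\emptyset^{(n)}$, it gives a rainbow with $(R\oplus\emptyset^{(n)})'\le_TP$ (Remark~\ref{rem:relative}). This is weaker than (b), because $R\oplus\emptyset^{(n)}\le_TR^{(n)}$, and it does not prevent $R$ from computing $\emptyset'$; a set that computes $\emptyset'$ has $R^{(m)}\ge_T\emptyset^{(m+1)}$ and is $\operatorname{low}_m$ for no $m$. So the question asks whether a complicated coloring can hand some of its complexity to all of its rainbows. For homogeneous sets this does happen. Let $\emptyset'_y$ be the part of $\emptyset'$ enumerated by stage $y$, and for $x<y$ let $c(x,y)=1$ if $\emptyset'_y$ and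 $\emptyset'$ agree below $x$, and $c(x,y)=0$ otherwise. This $c$ is $\emptyset'$-recursive. For each $x$ we have $c(x,y)=1$ for all large $y$, so $c$ is constant on the pairs of an infinite set $Z$ only with value $1$, and then $Z$ computes $\emptyset'$: $m\in\emptyset'$ if and only if $m\in\emptyset'_y$, for any $m<x<y$ with $x,y\in Z$. Theorem~\ref{thm:main} says that being a rainbow for a $2$-bounded coloring is too mild a constraint for such coding.

The proof makes this mildness precise. A $2$-bounded coloring is replaced by the graph on $[\omega]^2$ that joins pairs of equal color, and we work with all graphs of bounded degree on $[\omega]^2$, which we call conflicts. Conflicts are closed under finite unions, and those with a fixed degree bound form a compact class. By compactness, whenever the complicated conflict given by $f$ is responsible for a $\Pi^0_1$ fact about $R$, a simpler conflict can be made responsible for it; by closure under unions, we may ask $R$ to respect both. The question ``is the reservoir still large?'' is answered by an ultrafilter, and a tower of $n+1$ coherent ultrafilters keeps the question for each jump at the right complexity.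

Section~\ref{sec:background} recalls the computability that we use, and Section~\ref{sec:lower} proves Theorem~\ref{thm:sharp}. Section~\ref{sec:conflicts} contains the combinatorics. Section~\ref{sec:small} proves the case $n=0$ and shows what has to be added for $n=1$. Sections~\ref{sec:tower} and~\ref{sec:construction} prove Theorem~\ref{thm:main}, and Section~\ref{sec:universal} proves Theorem~\ref{thm:universal}.

\section{Classes, Scott sets and ultrafilters}\label{sec:background}

\subsection*{Jumps and approximations}
Let $(\Phi_e)$ list the oracle Turing machines. A set is $\Sigma^0_1(Q)$ if it is recursively enumerable in $Q$, and $\Sigma^0_{j+1}(Q)$ if it has the form $\{x:\exists y\,\langle x,y\rangle\notin B\}$ with $B\in\Sigma^0_j(Q)$. The jump $Q^{(j)}$ is $\Sigma^0_j(Q)$, and $Q'$ decides $\Sigma^0_1(Q)$ and $\Pi^0_1(Q)$ statements uniformly. Write $Q'=\bigcup_sQ'_s$ as an increasing union of finite sets, uniformly recursive in $Q$, and let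
\[
r_Q(e,x,s)=\begin{cases}1&\text{if }\Phi_e^{Q'_s}(x)\text{ converges to $1$ in at most $s$ steps,}\\ 0&\text{otherwise.}\end{cases}
\]
This function is $Q$-recursive, and it gives the limit lemma in the form we need:
\begin{equation}\label{eq:limit}
\text{if }\Phi_e^{Q'}(x)\text{ converges to }i\in\{0,1\},\text{ then }\lim_sr_Q(e,x,s)=i,
\end{equation}
because the computation reads finitely many bits of $Q'$ and $Q'_s$ is correct on them for large $s$.

\subsection*{$\Pi^0_1$ classes}
A \emph{$\Pi^0_1(Q)$ class} is the set $[T]\subseteq2^\omega$ of infinite paths of a $Q$-recursive tree $T\subseteq2^{<\omega}$. Equivalently, it is a class $\mathcal Q$ for which ``$Z\notin\mathcal Q$'' is a $\Sigma^0_1$ statement in the oracle $Z\oplus Q$: failure to belong is confirmed by a finite search. Finite tuples of sets are coded by their joins. We use three facts.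
\begin{itemize}
\item \emph{Compactness.} By K\"onig's lemma $[T]=\emptyset$ if and only if some level of $T$ is empty. So emptiness of a $\Pi^0_1(Q)$ class is a $\Sigma^0_1(Q)$ statement, uniformly in an index.
\item \emph{Low basis theorem} (Jockusch--Soare, relativized). A nonempty $\Pi^0_1(Q)$ class has a member $Z$ with $(Z\oplus Q)'\le_TQ'$.
\item \emph{PA degrees.} If $P\gg Q$, then every nonempty $\Pi^0_1(Q)$ class has a member recursive in $P$. Applied to $\{Q\}$, this gives $Q\le_TP$.
\end{itemize}

\subsection*{Scott sets}
A \emph{Scott set} is a nonempty family $\mathcal M$ of subsets of $\omega$ that is closed under $\oplus$ and $\le_T$ and contains a member of every nonempty $\Pi^0_1(Z)$ class, for each $Z\in\mathcal M$. We need countable Scott sets that are listed by a single simple set. For $M\subseteq\omega$ let $M_a=\{x:\langle a,x\rangle\in M\}$ be its $a$-th column.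

\begin{lemma}\label{lem:scott}
For every $D$ there is $M$ with $M_0=D$ and $M'\le_TD'$ whose columns form a Scott set.
\end{lemma}

\begin{proof}
Let $W_e^N$ be the $e$-th set of strings recursively enumerable in $N$, and let $S^N_e$ consist of all $\sigma\in2^{<\omega}$ such that no $\tau\subseteq\sigma$ is enumerated into $W_e^N$ in at most $|\sigma|$ steps. Then $S^N_e$ is a tree, recursive in $N$ uniformly in $e$, and every $\Pi^0_1(N)$ class is $[S^N_e]$ for some $e$. Fix a recursive coding of triples with $\langle e,b,c\rangle\ge b,c$. Consider the class of all $M$ with $M_0=D$ such that for all $e,b,c,m$, with $a=\langle e,b,c\rangle+1$: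
\[
\text{if }S_e^{M_b\oplus M_c}\text{ has a string of length }m,\text{ then }M_a{\upharpoonright}m\in S_e^{M_b\oplus M_c}.
\]
Each instance is decidable in $M\oplus D$, so this is a $\Pi^0_1(D)$ class. It is nonempty: since $b,c<a$, we can define the columns successively, letting $M_a$ be a path if the tree is infinite, an extension of a string of maximal length if the tree is finite and nonempty, and anything if it is empty.

Let $M$ be in the class. If $[S_e^{M_b\oplus M_c}]\ne\emptyset$, then the tree has strings of every length, so $M_{\langle e,b,c\rangle+1}$ is a path. With $b=c$ this gives a column in each nonempty $\Pi^0_1(M_b)$ class. The singleton classes $\{M_b\oplus M_c\}$ and $\{Z\}$ for $Z\le_TM_b$ give closure under $\oplus$ and $\le_T$. The low basis theorem provides such an $M$ with $M'\le_TD'$.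
\end{proof}

\begin{corollary}\label{cor:lowPA}
For each $n$ there is $P\gg\emptyset^{(n+1)}$ such that every $R$ with $R^{(n+1)}\le_TP$ is $\operatorname{low}_{n+2}$.
\end{corollary}

\begin{proof}
Let $P$ be the set $M$ of Lemma~\ref{lem:scott} for $D=\emptyset^{(n+1)}$. Every infinite $D$-recursive tree has a path that is a column of $P$, so $P\gg D$. If $R^{(n+1)}\le_TP$, then $R^{(n+2)}\le_TP'\le_T\emptyset^{(n+2)}$.
\end{proof}

So (b) implies (a), and the last sentences of Theorems~\ref{thm:main} and~\ref{thm:universal} follow from the rest.

\subsection*{Ultrafilters}
A Scott set $\mathcal M$ is a Boolean algebra of subsets of $\omega$ that contains all finite sets. A \emph{nonprincipal ultrafilter on $\mathcal M$} is a family $\mathcal U\subseteq\mathcal M$ of infinite sets that is closed under intersection, closed upward in $\mathcal M$, and contains exactly one of $A$ and $\omega\setminus A$ for each $A\in\mathcal M$. It contains all cofinite sets, and if $Z\in\mathcal U$ is covered by finitely many members of $\mathcal M$, one of them is in $\mathcal U$. If $\mathcal M$ is the set of columns of $M$, the \emph{index set} of $\mathcal U$ is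 $\{a:M_a\in\mathcal U\}$.

\begin{lemma}\label{lem:ultra}
Let the columns of $M$ form a Scott set $\mathcal M$. The index sets of nonprincipal ultrafilters on $\mathcal M$ form a nonempty $\Pi^0_1(M')$ class.
\end{lemma}

\begin{proof}
The restriction to $\mathcal M$ of a nonprincipal ultrafilter on $\mathcal P(\omega)$ is such an ultrafilter. A set $U$ is an index set if and only if for all $a,b,c,m$: if $a\in U$ then $M_a$ has an element $>m$; if $a,b\in U$ and $M_c=M_a\cap M_b$ then $c\in U$; if $a\in U$ and $M_a\subseteq M_b$ then $b\in U$; and if $M_b=\omega\setminus M_a$ then exactly one of $a,b$ is in $U$. (The third clause makes membership of $a$ in $U$ depend only on the set $M_a$.) Each instance concerns at most three bits of $U$ and a $\Sigma^0_1(M)$ or $\Pi^0_1(M)$ statement about columns, which $M'$ decides.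
\end{proof}

The next lemma is the way Scott sets and ultrafilters interact in this paper. A cover of a large set that exists somewhere, however complicated, can be replaced by a cover inside $\mathcal M$, and there the ultrafilter selects a piece.

\begin{lemma}[Covering]\label{lem:cover}
Let $\mathcal U$ be a nonprincipal ultrafilter on a Scott set $\mathcal M$, let $Z\in\mathcal U$ and $D\in\mathcal M$, and let $\mathcal Q_0,\dots,\mathcal Q_{m-1}$ be $\Pi^0_1(D)$ classes of pairs of sets. If there are $(Y_l,H_l)\in\mathcal Q_l$, $l<m$, with $Z=\bigcup_{l<m}Y_l$, then for some $l$ there is $(Y,H)\in\mathcal Q_l$ with $Y\in\mathcal U$ and $H\in\mathcal M$.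
\end{lemma}

\begin{proof}
The tuples $(Y_l,H_l)_{l<m}$ as in the hypothesis form a nonempty $\Pi^0_1(Z\oplus D)$ class, which has a member in $\mathcal M$. All coordinates of this member are in $\mathcal M$, and its sets $Y_l$ cover $Z$, so one of them is in $\mathcal U$.
\end{proof}

\section{A coloring without simple rainbows}\label{sec:lower}

Theorem~\ref{thm:sharp} is a relativization of a theorem of Csima and Mileti; here is a direct proof. The coloring repeats the obstruction $f(0,z)=f(1,z)$ inside every $Q'$-recursive set, using $z$ as the stage of an approximation.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]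
Let $Q=\emptyset^{(n)}$ and $r=r_Q$. Fix $z$; we color the pairs $\{x,z\}$ with $x<z$. Process $e=0,1,\dots,z-1$ in turn. If $\{x<z:r(e,x,z)=1\}$ has at least $2e+2$ elements, then among its first $2e+2$ elements choose the two least that were not chosen at $z$ for any $e'<e$, and call them $x_e<y_e$; they exist because at most $2e$ numbers were chosen before. For $x<z$ put
\[
f(x,z)=\begin{cases}\langle x_e,z\rangle&\text{if }x=y_e\text{ for some }e,\\ \langle x,z\rangle&\text{otherwise.}\end{cases}
\]
The numbers chosen at $z$ are pairwise distinct. Hence a color $\langle w,z\rangle$ is taken at most by $\{w,z\}$ and, if $w=x_e$, by $\{y_e,z\}$; and $f(x_e,z)=\langle x_e,z\rangle=f(y_e,z)$. So $f$ is $2$-bounded and $Q$-recursive.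

Let $R=\Phi_e^{Q'}$ be infinite and let $u$ be its $(2e+2)$-nd element. By \eqref{eq:limit}, for all large $z$ we have $z>u$, $z>e$, and $r(e,x,z)=R(x)$ for all $x\le u$. For such $z$ the numbers $x_e,y_e$ chosen at $z$ are among the first $2e+2$ elements of $R$. Taking such a $z$ in $R$, we see that $R$ is not a rainbow. Finally, $R^{(n+1)}\le_T\emptyset^{(n+1)}$ implies $R\le_T\emptyset^{(n+1)}$, which gives the last two claims.
\end{proof}

\section{Conflicts and conditions}\label{sec:conflicts}

\begin{definition}
A \emph{$k$-conflict} is a graph $H$ with vertex set $[\omega]^2$ in which every vertex has degree at most $k$; a \emph{conflict} is a $k$-conflict for some $k$. A set $R\subseteq\omega$ is \emph{$H$-independent} if no edge of $H$ joins two elements of $[R]^2$. For finite $F$, with $\max\emptyset=-1$, let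
\[
V^H_F=\{z>\max F: F\cup\{z\}\text{ is $H$-independent}\}.
\]
\end{definition}

For a $b$-bounded coloring $f$, the graph $H_f=\{\{u,v\}:u\ne v,\ f(u)=f(v)\}$ is a $(b-1)$-conflict recursive in $f$, and the $f$-rainbows are the $H_f$-independent sets. A graph is identified with its set of edges and so with a subset of $\omega$. Two properties of conflicts drive the proof.
\begin{itemize}
\item \emph{Compactness.} For fixed $k$ the $k$-conflicts form a $\Pi^0_1$ class, since a vertex with $k+1$ neighbors is found by a finite search.
\item \emph{Unions.} If $H$ is a $k$-conflict and $K$ an $l$-conflict, then $H\cup K$ is a $(k+l)$-conflict. A set is $(H\cup K)$-independent if and only if it is $H$-independent and $K$-independent, so $V_F^{H\cup K}=V_F^H\cap V_F^K$.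
\end{itemize}
Bounded colorings lack the second property. If $H$ joins $u_0u_1,u_2u_3,\dots$ and $K$ joins $u_1u_2,u_3u_4,\dots$ for distinct pairs $u_0,u_1,\dots$, then a coloring $g$ with $H\cup K\subseteq H_g$ gives all $u_i$ the same color.

For the rest of this section fix a Scott set $\mathcal M$ and a nonprincipal ultrafilter $\mathcal U$ on it. Members of $\mathcal U$ are called \emph{large}. For a conflict $H\in\mathcal M$ and finite $E$, the set $V_E^H$ is recursive in $H$, so it lies in $\mathcal M$. Call $E$ \emph{$H$-viable} if $V_E^H$ is large. A viable set is $H$-independent, because $V_E^H=\emptyset$ otherwise.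

\begin{definition}
A \emph{condition} is a triple $(F,X,H)$ with $F$ finite, $X\in\mathcal U$, $H\in\mathcal M$ a conflict, and $X\subseteq V_F^H$. It is \emph{extended} by a condition $(F',X',H')$ if $F\subseteq F'\subseteq F\cup X$, $X'\subseteq X$ and $H'\supseteq H$.
\end{definition}

In a condition $F$ is $H$-viable, hence $H$-independent. Extension is transitive, and since $X$ lies above $\max F$, the set $F'$ \emph{end-extends} $F$: all elements of $F'\setminus F$ exceed $\max F$. For every conflict $H\in\mathcal M$, the triple $(\emptyset,\omega,H)$ is a condition.

\subsection*{Which independent sets are viable}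
An independent set such as $\{0,1\}$ in the introduction may be a dead end. The obstruction always sits on two points. For a $k$-conflict $H\in\mathcal M$ and $x\ne y$ let
\[
S^H_{xy}=\bigl\{z\notin\{x,y\}:\{x,z\}\text{ and }\{y,z\}\text{ are joined in }H\bigr\}\in\mathcal M,
\]
and let $p_H$ be the graph on $\omega$ that joins $x$ and $y$ if $S^H_{xy}$ is large.

\begin{lemma}\label{lem:viable}
Let $H\in\mathcal M$ be a $k$-conflict.
\begin{itemize}
\item[(1)] Every vertex of $p_H$ has degree at most $k$.
\item[(2)] A finite set $E$ is $H$-viable if and only if it is $H$-independent and contains no edge of $p_H$.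
\end{itemize}
\end{lemma}

\begin{proof}
(1) Suppose $y_0,\dots,y_k$ are distinct neighbors of $x$. The set $\bigcap_lS^H_{xy_l}$ is large, so it has an element $z$. Then $\{x,z\}$ has the $k+1$ distinct $H$-neighbors $\{y_l,z\}$.

(2) Let $E$ be viable and $x\ne y$ in $E$. If $z\in S^H_{xy}$, then $E\cup\{z\}$ is not $H$-independent. So $S^H_{xy}$ is disjoint from the large set $V_E^H$ and is not large.

Conversely, let $E$ be $H$-independent and contain no edge of $p_H$. Let $z>\max E$ and $z\notin V^H_E$. Some edge of $H$ joins two pairs from $E\cup\{z\}$, and at least one of them contains $z$. If exactly one does, then $z$ belongs to an $H$-neighbor of a pair in $[E]^2$; there are at most $k\cdot|[E]^2|$ such neighbors, so this happens for finitely many $z$. If both do, they are $\{x,z\}$ and $\{y,z\}$ with $x\ne y$ in $E$, and $z\in S^H_{xy}$. Thus $\omega\setminus V_E^H$ is covered by a finite set and finitely many sets $S^H_{xy}$ that are not large, so $V^H_E$ is large.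
\end{proof}

\begin{lemma}[Splitting]\label{lem:split}
Let $(F,X,H)$ be a condition with $H$ a $k$-conflict. There are a finite set $N$ and sets $B_0,\dots,B_k$ with union $X\setminus N$ such that for each $l$ and each finite $\rho\subseteq B_l$: if $F\cup\rho$ is $H$-independent, then it is $H$-viable. In particular $F\cup\{x\}$ is $H$-viable for all but finitely many $x\in X$.
\end{lemma}

\begin{proof}
Let $N$ be the set of $p_H$-neighbors of elements of $F$, which is finite by Lemma~\ref{lem:viable}(1). Color $0,1,2,\dots$ in order with $k+1$ colors so that $p_H$-neighbors get different colors; this is possible because each number has at most $k$ neighbors. Let $B_l$ be the set of elements of $X\setminus N$ of color $l$. For $\rho\subseteq B_l$ the set $F\cup\rho$ contains no edge of $p_H$: none inside $F$ because $F$ is viable, none between $F$ and $\rho$ by the choice of $N$, and none inside $\rho$ by the coloring. Lemma~\ref{lem:viable}(2) applies. For the last claim, each $x\in X\setminus N$ lies in some $B_l$, and $F\cup\{x\}$ is $H$-independent because $x\in V_F^H$.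
\end{proof}

Inside each $B_l$ the decidable property of independence replaces the question put to the ultrafilter. The sets $B_l$ are defined from $p_H$, which is in general not in $\mathcal M$.

\begin{example}\label{ex:p}
Let $f$ be the coloring of Section~\ref{sec:lower}, let $Q\in\mathcal M$ and $H=H_f$. If $R=\Phi^{Q'}_e$ is infinite, then a cofinite set of $z$ is covered by the finitely many $S^H_{xy}$ with $x,y$ among the first $2e+2$ elements of $R$. One of these is large, so $R$ contains an edge of $p_H$. On the other hand $p_H$ has degree at most $1$, so the greedy procedure gives an infinite set recursive in $p_H$ that contains no edge. Hence $p_H\not\le_TQ'$.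
\end{example}

\subsection*{Targets and how to avoid them}
A \emph{target} is a family $\mathcal T$ of finite subsets of $\omega$; later it will be the family of finite sets that already guarantee a given statement about $R$.

\begin{definition}
Let $F$ be finite, $Y\subseteq\omega$, and $K$ a conflict. The pair $(Y,K)$ \emph{avoids $\mathcal T$ over $F$} if $F$ is $K$-independent, $Y\subseteq V_F^K$, and there is no finite $\rho\subseteq Y$ (possibly empty) such that $F\cup\rho$ is $K$-independent and $F\cup\rho\in\mathcal T$.
\end{definition}

The definition does not mention $\mathcal U$. Two properties are read off from it.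
\begin{itemize}
\item[(A1)] If $(Y,K)$ avoids $\mathcal T$ over $F$ and $Y'\subseteq Y$, then so does $(Y',K)$.
\item[(A2)] If $\mathcal T$ is $\Sigma^0_1(D)$, then the pairs $(Y,K)$ such that $K$ is a $k$-conflict and $(Y,K)$ avoids $\mathcal T$ over $F$ form a $\Pi^0_1(D)$ class, uniformly in $F$, $k$ and an index of $\mathcal T$. Indeed each way of failing is witnessed by a vertex of large degree, an edge inside $[F]^2$, a number $z\in Y\setminus V_F^K$, or a set $\rho$ together with an enumeration of $F\cup\rho$ into $\mathcal T$.
\end{itemize}

\begin{lemma}[Two ways to extend]\label{lem:extend}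
Let $p=(F,X,H)$ be a condition.
\begin{itemize}
\item[(1)] If $\rho\subseteq X$ is finite and $E=F\cup\rho$ is $H$-viable, then $(E,X\cap V_E^H,H)$ is a condition extending $p$.
\item[(2)] If $Y\in\mathcal U$, $K\in\mathcal M$ is a conflict and $(Y,K)$ avoids $\mathcal T$ over $F$, then $q=(F,X\cap Y,H\cup K)$ is a condition extending $p$, and $F'\notin\mathcal T$ for every condition $(F',X',H')$ extending $q$.
\end{itemize}
\end{lemma}

\begin{proof}
In (1), $X\cap V^H_E$ is an intersection of two large sets. In (2), $X\cap Y$ is large, $H\cup K\in\mathcal M$ is a conflict, and $X\cap Y\subseteq V_F^H\cap V_F^K=V_F^{H\cup K}$. If $(F',X',H')$ extends $q$, then $F'=F\cup\rho$ with $\rho\subseteq Y$, and $F'$ is $K$-independent because $K\subseteq H'$. So $F'\notin\mathcal T$.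
\end{proof}

We say that $q$ is obtained from $p$ by \emph{imposing} $(Y,K)$. No relation between $H$ and $K$ is needed: any avoiding pair over $F$ can be imposed on any condition with first coordinate $F$.

\begin{lemma}[Meet or avoid]\label{lem:meet}
Let $(F,X,H)$ be a condition and let $\mathcal T$ be a target that is $\Sigma^0_1(D)$ for some $D\in\mathcal M$. Either there is a finite $\rho\subseteq X$ such that $F\cup\rho$ is $H$-viable and in $\mathcal T$, or there is $Y\in\mathcal U$ such that $(Y,H)$ avoids $\mathcal T$ over $F$.
\end{lemma}

\begin{proof}
Let $H$ be a $k$-conflict and suppose the first alternative fails. Take $N,B_0,\dots,B_k$ from Lemma~\ref{lem:split}. If $\rho\subseteq B_l$ is finite and $F\cup\rho$ is $H$-independent, then $F\cup\rho$ is viable, so it is not in $\mathcal T$. Also $B_l\subseteq X\subseteq V_F^H$. So each $(B_l,H)$ avoids $\mathcal T$ over $F$. By (A2), the class $\mathcal Q$ of pairs $(Y,K)$ with $K=H$ that avoid $\mathcal T$ over $F$ is $\Pi^0_1(D\oplus H)$. Apply Lemma~\ref{lem:cover} to the large set $X\setminus N$ with $\mathcal Q_0=\dots=\mathcal Q_k=\mathcal Q$.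
\end{proof}

The hypothesis that $\mathcal T$ is recursively enumerable in a member of $\mathcal M$ is what lets us move the sets $B_l$ into $\mathcal M$. Keeping this hypothesis true for formulas of higher complexity is the main problem of the paper.

\section{The first jump, and the obstacle at the second}\label{sec:small}

\subsection*{Formulas}
We need a list of statements about a set $G$ in which each quantifier can be removed in a uniform way. The \emph{level $1$ formula} $\varphi_{1,e,x}(G)$ says that $\Phi^G_e(x)$ converges. For $j\ge1$ the \emph{level $j+1$ formula} $\varphi_{j+1,e,x}(G)$ is $\exists y\,\neg\varphi_{j,e,\langle x,y\rangle}(G)$. For $\varphi=\varphi_{j+1,e,x}$ we write $\varphi^y=\varphi_{j,e,\langle x,y\rangle}$, so that $\varphi$ is $\exists y\,\neg\varphi^y$. Every $\Sigma^0_j(G)$ set is $\{x:\varphi_{j,e,x}(G)\}$ for some $e$. This holds for $j=1$, and if $B=\{w:\varphi_{j,e,w}(G)\}$, then $\{x:\exists y\,\langle x,y\rangle\notin B\}=\{x:\varphi_{j+1,e,x}(G)\}$ with the same $e$. Since $G^{(n+1)}$ is $\Sigma^0_{n+1}(G)$: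
\begin{equation}\label{eq:suffices}
\text{if $P$ decides $\varphi_{n+1,e,x}(G)$ uniformly in $(e,x)$, then }G^{(n+1)}\le_TP.
\end{equation}

For finite $E$ and $\varphi=\varphi_{1,e,x}$ write $E\vdash\varphi$ if $E\ne\emptyset$ and $\Phi_e^E(x)$ converges in at most $\max E$ steps with all queries at most $\max E$. This relation is recursive. Let $\mathcal T_\varphi=\{E:E\vdash\varphi\}$. For level $1$ formulas:
\begin{itemize}
\item[(P1)] if $E\vdash\varphi$ and $G$ end-extends $E$, then $\varphi(G)$, since $G$ and $E$ agree up to $\max E$;
\item[(P2)] if $G$ is infinite and $\varphi(G)$, then $E\vdash\varphi$ for every finite $E$ that $G$ end-extends and whose maximum exceeds the running time and the queries of $\Phi_e^G(x)$.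
\end{itemize}

\subsection*{The case $n=0$}
Let $f$ be recursive and $P\gg\emptyset'$. Take $M$ from Lemma~\ref{lem:scott} with $D=\emptyset$, so $M'\le_T\emptyset'\le_TP$, and by Lemma~\ref{lem:ultra} an ultrafilter $\mathcal U$ on its columns with index set $U\le_TP$. Let $H=H_f$. Build a sequence of conditions $(F_s,X_s,H)$, each extending the previous one, from $(\emptyset,\omega,H)$. At stage $s$ let $\varphi$ be the $s$-th level $1$ formula. By Lemma~\ref{lem:meet} there is either (i) an $H$-viable $E=F_s\cup\rho$ with $\rho\subseteq X_s$ and $E\vdash\varphi$, or (ii) a large $Y$ such that $(Y,H)$ avoids $\mathcal T_\varphi$ over $F_s$. Extend by part (1) or (2) of Lemma~\ref{lem:extend}, then add one point by Lemma~\ref{lem:split}. The union $R$ of the $F_s$ is an infinite rainbow. In case (i), $\varphi(R)$ holds by (P1). In case (ii), $F_t\not\vdash\varphi$ for all $t>s$, so $\varphi(R)$ fails by (P2). The oracle $P$ can carry out the search: $M'$ finds a column equal to $V_E^H$ and $U$ tells whether it is large, and $M'$ decides whether a column $Y$ avoids $\mathcal T_\varphi$, by (A2). So $P$ knows which case applied, and $R'\le_TP$ by \eqref{eq:suffices}.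

\begin{remark}\label{rem:relative}
With $D=Q$, $f\le_TQ$, $P\gg Q'$ and the formulas ``$\Phi_e^{G\oplus Q}(x)$ converges'', whose targets are recursive in $Q\in\mathcal M$, the same lines give an infinite $f$-rainbow with $(R\oplus Q)'\le_TP$.
\end{remark}

\subsection*{What $n=1$ requires}
Now let $f\le_T\emptyset'$ and $P\gg\emptyset''$. Conditions must contain $H_f$, so they live in a Scott set $\mathcal M_1\ni\emptyset'$ with an ultrafilter $\mathcal U_1$, whose index set we can take recursive in $P$. We have to decide level $2$ formulas $\varphi\equiv\exists y\,\neg\varphi^y$. By Lemma~\ref{lem:extend}(2), a finite set $E$ offers a way to make $\varphi$ true if for some $y$ there is a pair $(Y,K)$ with $Y$ large that avoids $\mathcal T_{\varphi^y}$ over $E$. We want to apply Lemma~\ref{lem:meet} to the target of all such $E$. If $Y$ ranges over $\mathcal U_1$, this target is defined from $\mathcal U_1$ and from the jump of a listing of $\mathcal M_1$, and nothing makes it recursively enumerable in a member of $\mathcal M_1$.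

The remedy is to accept only witnesses from below. Take a Scott set $\mathcal M_0$ listed by a low set $M_0$ and an ultrafilter $\mathcal U_0$ on it whose index set $U_0$ is low over $\emptyset'$, and let $\mathcal M_1$ contain $U_0\oplus\emptyset'$. If $Y$ ranges over $\mathcal U_0$ and $K$ over $\mathcal M_0$, the target is $\Sigma^0_1(U_0\oplus\emptyset')$, as required. For $(Y,K)$ to be imposed we need $\mathcal U_0\subseteq\mathcal U_1$. But now the treatment of a level $1$ formula $\psi$ has to match: when $\mathcal T_\psi$ cannot be met, Lemma~\ref{lem:meet} gives an avoiding pair $(Y,H)$ with $Y\in\mathcal U_1$ and $H\supseteq H_f$, and we need one in $\mathcal U_0\times\mathcal M_0$. Both coordinates must descend. The conflict cannot stay, because $H_f$ need not be in $\mathcal M_0$, and it cannot be dropped.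

\begin{example}\label{ex:drop}
Let $g$ be the recursive coloring of Theorem~\ref{thm:sharp} for $n=0$, let $\psi(G)$ be a level $1$ formula saying that $G$ is not a $g$-rainbow, and let $f\le_T\emptyset'$ be $2$-bounded with $H_g\subseteq H_f$. No $H_f$-independent set is in $\mathcal T_\psi$, so the condition $(\emptyset,\omega,H_f)$ cannot meet $\mathcal T_\psi$. An infinite $Y\in\mathcal M_0$ is recursive in $\emptyset'$, so $\psi(Y)$ holds, and by (P2) an initial segment of $Y$ is in $\mathcal T_\psi$. Hence no pair $(Y,\emptyset)$ with $Y\in\mathcal U_0$ avoids $\mathcal T_\psi$ over $\emptyset$. The pair $(\omega,H_g)$ does.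
\end{example}

In general the lower conflict comes from compactness. Suppose first that the set is already below: $Z\in\mathcal U_0$, and $(Z,H)$ avoids $\mathcal T_\psi$ over $F$ for a $k$-conflict $H$ of any complexity. By (A2) the $k$-conflicts $K$ such that $(Z,K)$ avoids $\mathcal T_\psi$ over $F$ form a $\Pi^0_1(Z)$ class. It contains $H$, so it has a member $K\in\mathcal M_0$. This $K$ need not be a subgraph of $H$, so from then on $R$ must respect $H\cup K$, and the degree bound grows; this is why conditions carry arbitrary conflicts.

For the set $Y\in\mathcal U_1$ we use the freedom in choosing $\mathcal U_1$. Call $Y$ bad if it avoids some $\mathcal T_\psi$ over some $F$ with the help of some conflict although no pair in $\mathcal U_0\times\mathcal M_0$ does. The last paragraph shows that no member of $\mathcal U_0$ is bad, and the Covering Lemma will show that none is a finite union of bad sets. So $\mathcal U_0$ extends to an ultrafilter $\mathcal U_1$ without bad sets, and for such $\mathcal U_1$ the descent is automatic. The next section iterates this.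

\section{The tower of ultrafilters}\label{sec:tower}

Fix $n$ and $P\gg\emptyset^{(n+1)}$. By recursion on $i\le n$ we define sets $D_i$, $M_i$, $U_i$ and relations $F\vdash\varphi$ and $F\vdash\neg\varphi$ between finite sets $F$ and formulas $\varphi$ of level $i+1$. The $a$-th column of $M_i$ is $M_{i,a}$; we put $\mathcal M_i=\{M_{i,a}:a\in\omega\}$ and $\mathcal U_i=\{M_{i,a}:a\in U_i\}$. The set $D_i$ collects everything that was defined below level $i$, and we maintain
\begin{equation}\label{eq:star}
\emptyset^{(i)}\le_TD_i,\qquad D_i'\le_T\emptyset^{(i+1)}.
\end{equation}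
Let $D_0=\emptyset$. Step $i$ has four parts.

\medskip
\noindent\emph{The Scott set.} Let $M_i$ be given by Lemma~\ref{lem:scott} for $D_i$. So $D_i\in\mathcal M_i$, $D_i\le_TM_i$ and $M_i'\le_T\emptyset^{(i+1)}$.

\medskip
\noindent\emph{The positive relation at level $i+1$.} For $i=0$ it was defined in Section~\ref{sec:small}. For $i\ge1$, $F\vdash\varphi$ means that $F\vdash\neg\varphi^y$ for some $y$. Let $\mathcal T_\varphi=\{E:E\vdash\varphi\}$. We say that $(Y,K)$ \emph{refutes $\varphi$ at $F$} if it avoids $\mathcal T_\varphi$ over $F$.

\medskip
\noindent\emph{The ultrafilter.} Let $\mathcal C_i$ be the class of all $U\subseteq\omega$ such that: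
\begin{itemize}
\item[(U1)] $U$ is the index set of a nonprincipal ultrafilter on $\mathcal M_i$;
\item[(U2)] if $i\ge1$, $b\in U_{i-1}$ and $M_{i,a}=M_{i-1,b}$, then $a\in U$;
\item[(U3)] for every $\varphi$ of level $j$ with $1\le j\le i$, every finite $F$, every $k$ and every $a\in U$: if $F\not\vdash\neg\varphi$, then there is no $k$-conflict $H$, of any complexity, such that $(M_{i,a},H)$ refutes $\varphi$ at $F$.
\end{itemize}
Lemmas~\ref{lem:class} and~\ref{lem:nonempty} show that $\mathcal C_i$ is a nonempty $\Pi^0_1(\emptyset^{(i+1)})$ class. If $i<n$, the low basis theorem gives $U_i\in\mathcal C_i$ with $(U_i\oplus\emptyset^{(i+1)})'\le_T\emptyset^{(i+2)}$; put $D_{i+1}=U_i\oplus\emptyset^{(i+1)}$, so that \eqref{eq:star} persists. If $i=n$, choose $U_n\in\mathcal C_n$ with $U_n\le_TP$.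

\medskip
\noindent\emph{The negative relation at level $i+1$.} $F\vdash\neg\varphi$ means that there are $Y\in\mathcal U_i$ and a conflict $K\in\mathcal M_i$ such that $(Y,K)$ refutes $\varphi$ at $F$.

\medskip
Condition (U3) for $U_i$ mentions the negative relation only at levels $j\le i$, which was defined at step $j-1<i$, so the recursion is not circular. The relation $F\vdash\neg\varphi$ depends on $F$ alone and not on a whole condition. It does not assert that $\varphi$ fails for all extensions of $F$; it asserts that a witness of the right complexity is available to be imposed.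

For $i<n$ we have $D_i\le_TM_i\le_T\emptyset^{(i+1)}\le_TD_{i+1}\in\mathcal M_{i+1}$. Hence
\begin{equation}\label{eq:chain}
\mathcal M_0\subseteq\dots\subseteq\mathcal M_n,\qquad \mathcal U_0\subseteq\dots\subseteq\mathcal U_n,\qquad D_j\le_TD_i\le_TM_i\quad(j\le i\le n),
\end{equation}
where the inclusions between ultrafilters are (U2). The three lemmas that follow are proved along the recursion. The statements about $\mathcal C_i$ use only objects defined before $U_i$ is chosen.

\begin{lemma}\label{lem:complexity}
Let $1\le j\le n+1$ and let $\varphi$ range over formulas of level $j$.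
\begin{itemize}
\item[(1)] The relation $F\vdash\varphi$ is $\Sigma^0_1(D_{j-1})$. Hence the pairs $(Y,K)$ such that $K$ is a $k$-conflict and $(Y,K)$ refutes $\varphi$ at $F$ form a $\Pi^0_1(D_{j-1})$ class, uniformly in $F,\varphi,k$.
\item[(2)] The relation $F\vdash\neg\varphi$ is $\Sigma^0_1(U_{j-1}\oplus\emptyset^{(j)})$. For $j\le n$ this means $\Sigma^0_1(D_j)$.
\end{itemize}
\end{lemma}

\begin{proof}
The second sentence of (1) follows from the first by (A2). For $j=1$ the positive relation is recursive. Assume (1) for $j$. The statement ``$M_{j-1,b}$ is a $k$-conflict and $(M_{j-1,a},M_{j-1,b})$ refutes $\varphi$ at $F$'' is $\Pi^0_1(M_{j-1})$, since $D_{j-1}\le_TM_{j-1}$, so it is decided by $M_{j-1}'\le_T\emptyset^{(j)}$. Now $F\vdash\neg\varphi$ says that it holds for some $k$, $b$ and $a\in U_{j-1}$, which gives (2) for $j$. For $j\le n$, (2) for $j$ gives (1) for $j+1$, because the positive relation at level $j+1$ adds one existential number quantifier.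
\end{proof}

\begin{lemma}\label{lem:class}
$\mathcal C_i$ is a $\Pi^0_1(\emptyset^{(i+1)})$ class.
\end{lemma}

\begin{proof}
As $M_i'\le_T\emptyset^{(i+1)}$, it suffices to show that each condition defines a $\Pi^0_1(M_i')$ class. For (U1) this is Lemma~\ref{lem:ultra}. Each of (U2) and (U3) is a conjunction, over number parameters, of clauses about the single bit $U(a)$, so it is enough that $M_i'$ decides the other statements in the clause. In (U2), $U_{i-1}\le_TD_i$ and $M_{i-1}\le_T\emptyset^{(i)}\le_TD_i$, so the hypothesis is $\Pi^0_1(M_i)$. In (U3), ``$F\vdash\neg\varphi$'' is $\Sigma^0_1(D_j)$ with $D_j\le_TM_i$. By Lemma~\ref{lem:complexity}(1), the $k$-conflicts $H$ such that $(M_{i,a},H)$ refutes $\varphi$ at $F$ form a $\Pi^0_1(M_{i,a}\oplus D_{j-1})$ class, so by compactness its emptiness is $\Sigma^0_1(M_i)$.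
\end{proof}

\begin{lemma}\label{lem:nonempty}
$\mathcal C_i\ne\emptyset$.
\end{lemma}

\begin{proof}
For $i=0$, (U2) and (U3) are vacuous and Lemma~\ref{lem:ultra} applies. Let $i\ge1$. Call $Y\subseteq\omega$ \emph{bad} if there are a formula $\varphi$ of some level $j$ with $1\le j\le i$, a finite $F$ with $F\not\vdash\neg\varphi$, and a conflict $H$ such that $(Y,H)$ refutes $\varphi$ at $F$. By (A1), subsets of bad sets are bad.

\emph{Claim: no $Z\in\mathcal U_{i-1}$ is a finite union of bad sets.} Suppose $Z=\bigcup_{l<m}Y_l$, where $Y_l$ is bad by virtue of $\varphi_l$ of level $j_l$, $F_l$, and a $k_l$-conflict $H_l$. Let $\mathcal Q_l$ be the class of pairs $(Y,K)$ such that $K$ is a $k_l$-conflict and $(Y,K)$ refutes $\varphi_l$ at $F_l$. Since $j_l-1\le i-1$, it is $\Pi^0_1(D_{i-1})$ by Lemma~\ref{lem:complexity}(1) and \eqref{eq:chain}, and $D_{i-1}\in\mathcal M_{i-1}$. Lemma~\ref{lem:cover} gives $l$, $Y\in\mathcal U_{i-1}$ and $K\in\mathcal M_{i-1}$ with $(Y,K)\in\mathcal Q_l$. If $j_l=i$, then $(Y,K)$ witnesses $F_l\vdash\neg\varphi_l$, contrary to the choice of $F_l$. If $j_l\le i-1$, then $(Y,K)$ violates (U3) for $U_{i-1}$. This proves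 the claim.

Consider the sets $Z\setminus(B\cup E)$ with $Z\in\mathcal U_{i-1}$, $B$ a finite union of bad sets and $E$ finite. This family is closed under finite intersections. Its members are nonempty: otherwise $Z\setminus E\in\mathcal U_{i-1}$ is contained in $B=\bigcup_lB_l$ and is the union of the bad sets $B_l\cap(Z\setminus E)$. Extend the family to an ultrafilter $\mathcal V$ on $\mathcal P(\omega)$. It contains $\mathcal U_{i-1}$, all cofinite sets and the complements of all bad sets. Then $U=\{a:M_{i,a}\in\mathcal V\}$ satisfies (U1), (U2), and also (U3), which says that $M_{i,a}$ is not bad for $a\in U$.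
\end{proof}

From now on \emph{condition}, \emph{large} and \emph{viable} refer to $(\mathcal M_n,\mathcal U_n)$.

\begin{lemma}[Dichotomy]\label{lem:dichotomy}
Let $(F,X,H)$ be a condition and $\varphi$ a formula of level $j$, $1\le j\le n+1$. Either $F\vdash\neg\varphi$, or there is a finite $\rho\subseteq X$ such that $E=F\cup\rho$ is $H$-viable and $E\vdash\varphi$.
\end{lemma}

\begin{proof}
The target $\mathcal T_\varphi$ is $\Sigma^0_1(D_{j-1})$ and $D_{j-1}\in\mathcal M_n$. If the second alternative fails, Lemma~\ref{lem:meet} gives $Y\in\mathcal U_n$ such that $(Y,H)$ refutes $\varphi$ at $F$. If $j=n+1$, this pair witnesses $F\vdash\neg\varphi$. If $j\le n$, then (U3) for $U_n$ yields $F\vdash\neg\varphi$.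
\end{proof}

The last line explains why (U3) ranges over all levels $j\le i$: the witness appears at the top of the tower and has to descend to $\mathcal U_{j-1}$ for every $j\le n$. The intermediate instances of (U3) are what the claim in Lemma~\ref{lem:nonempty} needs to carry this property upward.

\section{The construction of the rainbow}\label{sec:construction}

Let $f$ be $\emptyset^{(n)}$-recursive and $2$-bounded. Then $H_f\in\mathcal M_n$, since $\emptyset^{(n)}\le_TD_n\in\mathcal M_n$. Let $(\varphi_s)_{s\in\omega}$ be a recursive list of the formulas of levels $1,\dots,n+1$ in which each occurs infinitely often. Although only level $n+1$ is needed in \eqref{eq:suffices}, the lower levels must be decided as well, because the meaning of a decision at level $j$ rests on later decisions at level $j-1$.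

We build conditions $p_s=(F_s,X_s,H_s)$, starting with $p_0=(\emptyset,\omega,H_f)$.

\medskip
\noindent\textbf{Stage $s$.} Let $\varphi=\varphi_s$ have level $j$. Search simultaneously for the objects in the two cases and take the first found.
\begin{itemize}
\item[(i)] A finite $\rho\subseteq X_s$ such that $E=F_s\cup\rho$ is $H_s$-viable and $E\vdash\varphi$. Pass to $(E,X_s\cap V_E^{H_s},H_s)$. If $j\ge2$, then $E\vdash\neg\varphi^y$ for some $y$; find such a $y$ together with $Y\in\mathcal U_{j-2}$ and a conflict $K\in\mathcal M_{j-2}$ such that $(Y,K)$ refutes $\varphi^y$ at $E$, and impose $(Y,K)$.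
\item[(ii)] A set $Y\in\mathcal U_{j-1}$ and a conflict $K\in\mathcal M_{j-1}$ such that $(Y,K)$ refutes $\varphi$ at $F_s$. Impose $(Y,K)$ on $p_s$.
\end{itemize}
The search succeeds by Lemma~\ref{lem:dichotomy}. By \eqref{eq:chain} the witnesses satisfy $Y\in\mathcal U_n$ and $K\in\mathcal M_n$, so by Lemma~\ref{lem:extend} the result is a condition $q_s=(F,X,H)$ extending $p_s$. Finally find $x\in X$ such that $F\cup\{x\}$ is $H$-viable (Lemma~\ref{lem:split}), and let $p_{s+1}=(F\cup\{x\},X\cap V^H_{F\cup\{x\}},H)$.

\medskip
Let $R=\bigcup_sF_s$. Each condition that appears extends all earlier ones, so $R$ end-extends every $F_s$ and every set $E$ from a case (i). It is infinite because each stage adds a point. Each $F_s$ is $H_f$-independent because $H_f\subseteq H_s$. So $R$ is an infinite $f$-rainbow.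

\begin{lemma}[Truth]\label{lem:truth}
If case \textup{(i)} applied at stage $s$, then $\varphi_s(R)$ is true. If case \textup{(ii)} applied, then $\varphi_s(R)$ is false.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:extend}(2) gives two facts about every condition $(F',X',H')$ that extends $q_s$.
\begin{itemize}
\item[($\alpha$)] If case (ii) applied at $s$, then $F'\not\vdash\varphi_s$.
\item[($\beta$)] If case (i) applied at $s$ at a level $j\ge2$ with number $y$, then $F'\not\vdash\varphi_s^y$.
\end{itemize}
We argue by induction on the level $j$ of $\varphi=\varphi_s$, for all stages at once.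

\emph{Level $1$.} In case (i), $E\vdash\varphi$ and $R$ end-extends $E$, so $\varphi(R)$ by (P1). In case (ii), if $\varphi(R)$ held, then $F_t\vdash\varphi$ for large $t$ by (P2), against ($\alpha$).

\emph{Level $j\ge2$, case (i).} Take $t>s$ with $\varphi_t=\varphi^y$. Case (i) at stage $t$ would produce a condition $(E',X_t\cap V^{H_t}_{E'},H_t)$ extending $q_s$ with $E'\vdash\varphi^y$, against ($\beta$). So case (ii) applied at $t$. By induction $\varphi^y(R)$ is false, so $\varphi(R)$ is true.

\emph{Level $j\ge2$, case (ii).} Let $y$ be arbitrary and take $t>s$ with $\varphi_t=\varphi^y$. By ($\alpha$), $F_t\not\vdash\varphi$, so $F_t\not\vdash\neg\varphi^y$. Case (ii) at stage $t$ would provide exactly a witness for $F_t\vdash\neg\varphi^y$. So case (i) applied at $t$, and by induction $\varphi^y(R)$ is true. As $y$ was arbitrary, $\varphi(R)$ is false.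
\end{proof}

\begin{lemma}\label{lem:effective}
The construction is recursive in $P$.
\end{lemma}

\begin{proof}
We have $M_n'\le_T\emptyset^{(n+1)}\le_TP$ and $U_n\le_TP$, and $U_{i}\le_TD_{i+1}\le_TM_n$ and $M_i\le_T M_n$ for $i<n$. A condition is represented by its finite set and by column indices in $M_n$ for $X$ and $H$. Given such indices, each of the sets $V_E^H$, $X\cap Y$, $H\cup K$ and $M_{i,a}$ ($i<n$) is uniformly recursive in $M_n$ and is a column of $M_n$. Equality with a given column is $\Pi^0_1(M_n)$, so $M_n'$ finds an index by search. In particular $P$ decides viability, by finding an index of $V_E^H$ and asking $U_n$. The relation $E\vdash\varphi$ is $\Sigma^0_1(D_{j-1})$. By the proof of Lemma~\ref{lem:complexity}(2), the witnesses $(Y,K)$ are found by a search through triples $(a,b,k)$ that is recursive in $U_{j-2}\oplus\emptyset^{(j-1)}$ in case (i) and in $U_{j-1}\oplus\emptyset^{(j)}$ in case (ii). All these oracles are recursive in $P$, and there are finitely many of them.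
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
To decide $\varphi_{n+1,e,x}(R)$, the oracle $P$ runs the construction to the first stage that treats this formula and reports which case applied; the answer is correct by Lemma~\ref{lem:truth}. By \eqref{eq:suffices}, $R^{(n+1)}\le_TP$. With $P$ as in Corollary~\ref{cor:lowPA}, $R$ is $\operatorname{low}_{n+2}$.
\end{proof}

\begin{remark}
The coloring enters only through the first condition, and the hypothesis $f\le_T\emptyset^{(n)}$ only through $H_f\in\mathcal M_n$; the tower does not depend on $f$. The degree bound is used combinatorially in Lemmas~\ref{lem:viable} and~\ref{lem:split}, and as compactness in (A2) and hence in Lemmas~\ref{lem:class} and~\ref{lem:nonempty}. The hypothesis $P\gg\emptyset^{(n+1)}$ is used to choose $U_n$ and to compute $\emptyset^{(n+1)}$.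
\end{remark}

\section{One set for all colorings, and the converse}\label{sec:universal}

Since the tower does not depend on the coloring, one construction can take on all conflicts in $\mathcal M_n$, one after another. A new conflict may already be violated by the finite part built so far, so we impose only its edges above that part. Some loss of this kind is unavoidable: given three elements of $R$, a recursive $2$-bounded coloring can give two of their pairs the same color.

\begin{proof}[Proof of Theorem~\ref{thm:universal}, \textup{(i)}$\Rightarrow$\textup{(ii)}]
Run the construction of Section~\ref{sec:construction} from $p_0=(\emptyset,\omega,\emptyset)$, with the following addition at the end of stage $s$. Let $(F,X,H)$ be the condition reached, and decode $s$ as $\langle a,c,k\rangle$.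
\begin{itemize}
\item If $a\in U_n$, replace $X$ by $X\cap M_{n,a}$.
\item If $M_{n,c}$ is a $k$-conflict, replace $H$ by $H\cup K$, where $K\in\mathcal M_n$ consists of the edges $\{u,v\}$ of $M_{n,c}$ with $\min u>\max F$ and $\min v>\max F$.
\end{itemize}
For $z>\max F$ every pair in $[F\cup\{z\}]^2$ has minimum at most $\max F$, so no edge of $K$ touches it, and $V_F^K$ contains all $z>\max F$. Hence the result is a condition extending $(F,X,H)$, and we take it as $p_{s+1}$. The proof of Lemma~\ref{lem:truth} uses only the two cases and the fact that later conditions extend earlier ones, so it remains valid. The new steps are recursive in $P$, since $M_n'$ decides whether $M_{n,c}$ is a $k$-conflict and finds the new indices. So $R$ is infinite and $R^{(n+1)}\le_TP$.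

Let $A\le_T\emptyset^{(n)}$. Then $A\in\mathcal M_n$, so one of $A$ and $\omega\setminus A$ is $M_{n,a}$ with $a\in U_n$. After stage $s=\langle a,0,0\rangle$ all new elements come from $M_{n,a}$, so $R\subseteq^*M_{n,a}$. Let $g\le_T\emptyset^{(n)}$ be $b$-bounded. Then $H_g=M_{n,c}$ for some $c$, and it is a $(b-1)$-conflict. Let $F$ and $K$ be as at stage $\langle0,c,b-1\rangle$ and $m=\max F+1$. Every edge of $H_g$ between pairs from $R\setminus m$ is in $K$, and $R$ is $K$-independent because all later $F_t$ are. So $R\setminus m$ is a $g$-rainbow.
\end{proof}

The converse uses only the first universal property. A $\{0,1\}$-valued approximation that need not converge on $\omega$ does converge along $R$, and this lets $P$ complete partial functions.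

\begin{proof}[Proof of Theorem~\ref{thm:universal}, \textup{(ii)}$\Rightarrow$\textup{(i)}]
Let $Q=\emptyset^{(n)}$ and let $R$ be as in (ii). First, every $\{0,1\}$-valued partial $Q'$-recursive function $\psi=\Phi_e^{Q'}$ has a total $\{0,1\}$-valued extension recursive in $P$. For each $x$ the set $\{s:r_Q(e,x,s)=1\}$ is $Q$-recursive, so $R$ is almost contained in it or in its complement, and
\[
q(x)=\lim_{s\in R}r_Q(e,x,s)
\]
exists. If $\psi(x)$ is defined, then $q(x)=\psi(x)$ by \eqref{eq:limit}, as $R$ is infinite. The oracle $(R\oplus Q)'$ computes $q(x)$ by searching for $s_0$ such that $r_Q(e,x,s)$ is constant on $R\setminus s_0$. Since $R\oplus\emptyset^{(n)}\le_TR^{(n)}$, we get $q\le_TR^{(n+1)}\le_TP$.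

Now let $T\subseteq2^{<\omega}$ be an infinite $Q'$-recursive tree. For $\sigma\in2^{<\omega}$ search for the least $m>|\sigma|$ such that one of $\sigma0,\sigma1$ has no extension of length $m$ in $T$. Let $\psi(\sigma)=i$ if $m$ exists, $\sigma i$ has an extension of length $m$ in $T$ and $\sigma(1-i)$ has none; otherwise $\psi(\sigma)$ is undefined. This $\psi$ is partial $Q'$-recursive; let $q\le_TP$ be a total $\{0,1\}$-valued extension. Start from the empty string and follow $\sigma\mapsto\sigma q(\sigma)$. By induction each string reached has infinitely many extensions in $T$. Indeed, if $\sigma$ has, then so has at least one of $\sigma0,\sigma1$. If both have, either choice will do. If only $\sigma i$ has, then $m$ exists and $\sigma i$ has extensions of every length in $T$, so $q(\sigma)=\psi(\sigma)=i$. The strings reached lie in $T$ and form an infinite path recursive in $P$. Hence $P\gg\emptyset^{(n+1)}$.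
\end{proof}

The last assertion of Theorem~\ref{thm:universal} follows from (i)$\Rightarrow$(ii) with $P$ as in Corollary~\ref{cor:lowPA}.

\begin{thebibliography}{9}
\bibitem{Wang} Wei Wang, \emph{Cohesive sets and rainbows}, arXiv:1303.3329 (2013).
\end{thebibliography}
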